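# Irreducible modules and codimension-one connectedness of associated varieties

An irreducible Harish-Chandra module has an associated variety: a closed cone that is a finite union of closures of nilpotent orbits, all of the same dimension. When several orbit closures occur, how must they touch? Kyo Nishiyama, Peter Trapa and Akihito Wachi, "Codimension one connectedness of the graph of associated varieties", arXiv:1403.7982 (2014), conjecture that one can walk from any of them to any other through intersections of codimension one. These notes prove that this is true.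

## 1. Lines in $\mathfrak{sl}_2$ and cones in $\mathfrak{sp}_4$

Let $G$ be a connected reductive complex algebraic group, $\theta$ a non-trivial involution of $G$, and $K=G^\theta$, which need not be connected. Write $\mathfrak g=\mathfrak k+\mathfrak s$ for the decomposition of $\mathfrak g=\mathrm{Lie}(G)$ into the $+1$ and $-1$ eigenspaces of $\theta$, and $\mathcal N(\mathfrak s)$ for the set of nilpotent elements of $\mathfrak s$. By Kostant–Rallis, $\mathcal N(\mathfrak s)$ is a finite union of $K$-orbits. For a nilpotent $G$-orbit $\mathcal O$ in $\mathfrak g$ we have $\mathcal O\cap\mathfrak s=\mathcal Q_1\sqcup\cdots\sqcup\mathcal Q_m$ with $K$-orbits $\mathcal Q_i$, and these all have the same dimension.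

**Definition (adjacency, orbit graph).** Two distinct nilpotent $K$-orbits $\mathcal Q_a,\mathcal Q_b$ of the same dimension are adjacent if $\overline{\mathcal Q_a}\cap\overline{\mathcal Q_b}$ contains a $K$-orbit of codimension one in $\overline{\mathcal Q_a}$ (equivalently, in $\overline{\mathcal Q_b}$). The orbit graph $\Gamma_K(\mathcal O)$ has vertices $\mathcal Q_1,\dots,\mathcal Q_m$ and an edge for each adjacent pair.

Let $X$ be an irreducible Harish-Chandra $(\mathfrak g,K)$-module, with associated variety $\mathrm{AV}(X)=\bigcup_{i=1}^{\ell}\overline{\mathcal O_i}$ (defined in Section 2), where the $\mathcal O_i$ are nilpotent $K$-orbits and none of the closures is redundant. It is known that all the $\mathcal O_i$ generate one nilpotent $G$-orbit $\mathcal O_X$, so they are vertices of $\Gamma_K(\mathcal O_X)$.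

**Definition (graph of the associated variety).** $\mathrm{AV}\Gamma(X)$ is the full subgraph of $\Gamma_K(\mathcal O_X)$ on the vertices $\mathcal O_1,\dots,\mathcal O_\ell$.

The conjecture says that $\mathrm{AV}\Gamma(X)$ is connected for every irreducible $X$. If the orbits are very small, there is nothing to it.

**Proposition 1.** Let $\mathcal O$ be a nilpotent $G$-orbit such that the $K$-orbits in $\mathcal O\cap\mathfrak s$ have dimension at most one. Then any two distinct vertices of $\Gamma_K(\mathcal O)$ are adjacent. In particular $\mathrm{AV}\Gamma(X)$ is connected for every irreducible $X$ with $\mathcal O_X=\mathcal O$.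

*Proof.* The group $\mathbb C^*$ acts on $\mathcal N(\mathfrak s)$ by scaling and commutes with $K$, so it permutes the finitely many $K$-orbits. The stabilizer of an orbit has finite index in $\mathbb C^*$. Since $\mathbb C^*$ is divisible, the finite quotient by this stabilizer is divisible, hence trivial. So every nilpotent $K$-orbit is stable under scaling, and its closure contains $0$. If the dimension is $0$, such an orbit is a finite set stable under scaling, so it is $\{0\}$ and there is only one vertex. If the dimension is $1$, then $\{0\}$ is a $K$-orbit of codimension one contained in every $\overline{\mathcal Q_a}\cap\overline{\mathcal Q_b}$. $\square$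

For $G=SL_2(\mathbb C)$ and $K$ the diagonal torus, $\mathfrak s$ is spanned by the standard elements $e,f$, and $\mathcal N(\mathfrak s)=\{xe+yf: xy=0\}$ is a pair of lines. The nonzero nilpotent $K$-orbits are $\mathbb C^*e$ and $\mathbb C^*f$. They are adjacent through $\{0\}$.

What changes in higher dimension? The closures still meet in $0$, but $0$ no longer has codimension one. Take $G=Sp_4(\mathbb C)$, for the form $\omega$ with matrix $\begin{pmatrix}0&I\\-I&0\end{pmatrix}$, and let $\theta$ be conjugation by $\mathrm{diag}(i,i,-i,-i)$. Then $K=\{\mathrm{diag}(g,(g^{T})^{-1})\}\cong GL_2$, and $\mathfrak s$ consists of the matrices $\begin{pmatrix}0&B\\C&0\end{pmatrix}$ with $B,C$ symmetric. A rank-one element of $\mathfrak{sp}_4$ has the form $u\mapsto\varphi(u)v$ with $\varphi(u)\omega(v,w)=\varphi(w)\omega(v,u)$ for all $u,w$. So $\varphi$ is a multiple of $\omega(v,\cdot)$, and after rescaling $v$ the element is $u\mapsto\omega(v,u)v$. These elements have square zero and form one $G$-orbit $\mathcal O$, because $Sp_4$ is transitive on nonzero vectors. An element of $\mathfrak s$ has rank $\mathrm{rk}\,B+\mathrm{rk}\,C$,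 so $\mathcal O\cap\mathfrak s$ consists of the $(B,0)$ with $\mathrm{rk}\,B=1$ and the $(0,C)$ with $\mathrm{rk}\,C=1$. Since $K$ acts on $B$ by $gBg^{T}$ and rank-one symmetric matrices are the $vv^{T}$, each of the two families is one $K$-orbit, of dimension $2$, whose closure is a quadric cone. The two cones meet only in $0$, which has codimension two. So $\Gamma_K(\mathcal O)$ consists of two isolated vertices.

Here the geometry allows a disconnected picture, and the conjecture asserts that no irreducible $X$ has the union of the two cones as its associated variety. The irreducibility of $X$ has to enter. The plan is therefore: if $\mathrm{AV}(X)$ is a union of two parts whose intersection has codimension at least two, produce a nonzero proper submodule of $X$. The rest is algebra over filtered rings, and it needs neither the orbit structure nor the fact, due to Vogan and allowed as an input, that for $\ell\ge2$ each boundary $\overline{\mathcal O_i}\setminus\mathcal O_i$ has codimension one. That fact will come out as a consequence.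

## 2. Good filtrations and associated varieties

Let $A$ be a $\mathbb C$-algebra with a filtration $0=A_{-1}\subset A_0\subset A_1\subset\cdots$ such that $\bigcup A_n=A$, $1\in A_0$, $A_mA_n\subset A_{m+n}$ and $\dim A_n<\infty$. Assume that $R:=\mathrm{gr}\,A$ is a commutative finitely generated $\mathbb C$-algebra. Let $H$ be a group, possibly trivial, acting on $A$ by filtered algebra automorphisms; it then acts on $R$ by graded automorphisms.

**Definition ($(A,H)$-module, good filtration).** An $(A,H)$-module is an $A$-module $X$ with a linear $H$-action satisfying $h(ax)=(ha)(hx)$. Submodules are always understood to be $H$-stable. A good filtration of $X$ is a family of $H$-stable subspaces $F_n\subset F_{n+1}$ $(n\in\mathbb Z)$ with $\bigcup F_n=X$, $F_n=0$ for $n\ll0$, $A_mF_n\subset F_{m+n}$, and $\mathrm{gr}_FX$ finitely generated over $R$.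

We call $\mathrm{gr}_FX$ the symbol module. Its graded pieces are finite-dimensional, because $R$ lives in degrees $\ge0$ with finite-dimensional pieces; hence every $F_n$ is finite-dimensional. We only consider modules that have a good filtration. Submodules and quotients inherit good filtrations because $R$ is Noetherian.

**Definition (associated variety).** $\mathrm{AV}(X)=\mathrm{Supp}(\mathrm{gr}_FX)\subset\mathrm{Spec}\,R$ for any good filtration $F$.

The standard facts are these. $\mathrm{AV}(X)$ does not depend on $F$. It is empty if and only if $X=0$. For an exact sequence $0\to X'\to X\to X''\to0$ one has $\mathrm{AV}(X)=\mathrm{AV}(X')\cup\mathrm{AV}(X'')$, since with the induced filtrations the symbol modules form an exact sequence. Since $H$ acts compatibly on $R$ and on $\mathrm{gr}_FX$, $\mathrm{AV}(X)$ is $H$-stable.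

In the case of interest $A=U(\mathfrak g)$, $R=S(\mathfrak g)$, $H=K$. Let $X$ be an irreducible $(\mathfrak g,K)$-module and $X_0\neq0$ a finite-dimensional $K$-stable subspace. Then $U(\mathfrak g)X_0$ is a $K$-stable submodule, so it is $X$, and $F_n=U_n(\mathfrak g)X_0$ is a good filtration: its symbol module is generated by $X_0$. Since $X_0$ is $\mathfrak k$-stable and $[\mathfrak k,U_n(\mathfrak g)]\subset U_n(\mathfrak g)$, we have $\mathfrak kF_n\subset F_n$. So $\mathfrak k$ acts by zero on $\mathrm{gr}_FX$, and $\mathrm{AV}(X)$ lies in $(\mathfrak g/\mathfrak k)^*\cong\mathfrak s\subset\mathfrak g\cong\mathfrak g^*$. This is the usual associated variety.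

Our running example is a module for $SL_2(\mathbb C)$, with $K$ the diagonal torus. Let $\nu\in\mathbb C$ not be an odd integer, and let $X$ have basis $v_n$ $(n\in2\mathbb Z)$ with
$$hv_n=nv_n,\qquad ev_n=\tfrac12(\nu+1+n)v_{n+2},\qquad fv_n=\tfrac12(\nu+1-n)v_{n-2}.\tag{1}$$
Then $efv_n=\frac14(\nu^2-(1-n)^2)v_n$ and $fev_n=\frac14(\nu^2-(1+n)^2)v_n$, so $[e,f]v_n=nv_n$; the relations with $h$ are clear, and the torus acts on $v_n$ by $t^n$. No coefficient in (1) of $e$ or $f$ vanishes. A submodule is a sum of $h$-weight lines, and $e,f$ move any weight line to any other, so $X$ is irreducible. With $F_m=U_m(\mathfrak g)v_0=\mathrm{span}\{v_n:|n|\le2m\}$, the class of $v_n$ sits in degree $|n|/2$; $e$ acts injectively on the classes with $n\ge0$ and kills those with $n<0$, because there the degree drops; $f$ behaves symmetrically, and $h$ acts by $0$. So $\mathrm{gr}_FX\cong\mathbb C[e,f]/(ef)$, and $\mathrm{AV}(X)$ is the union of the two lines of Section 1.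

We use the following language of commutative algebra. For a prime $q$ of $R$ put $\dim q=\dim R/q$; for a finitely generated $R$-module $N$ put $\dim N=\dim\mathrm{Supp}\,N$, with $\dim0=-\infty$. Every nonzero $N$ has an associated prime, $\mathrm{Ass}$ of a submodule is contained in $\mathrm{Ass}\,N$, and $\mathrm{Ass}_R(N_p)=\{q\in\mathrm{Ass}\,N:q\subset p\}$.

## 3. The part of the symbol that dies along $Z_1$

From here to the end of Section 7, $X\ne0$ is an $(A,H)$-module with a good filtration, $Z=\mathrm{AV}(X)$ and $d=\dim Z$. Let $Z_1\neq\emptyset$ be an $H$-stable union of $d$-dimensional irreducible components of $Z$, let $Z_2$ be the union of the remaining $d$-dimensional components, and let $\Xi$ be the finite set of generic points of the components in $Z_1$.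

**Definition (the submodule $t(N)$).** For a finitely generated $R$-module $N$ with $\mathrm{Supp}\,N\subset Z$,
$$t(N)=\ker\Big(N\to\prod_{p\in\Xi}N_p\Big).$$

Thus $x\in t(N)$ if and only if for each $p\in\Xi$ some $s\in R\setminus p$ satisfies $sx=0$. Two small examples. For $N=\mathbb C[x,y]/(xy)$ and $Z_1=\{y=0\}$ we have $\Xi=\{(y)\}$, $t(N)=(y)$ and $N/t(N)=\mathbb C[x]$; here $t(N)$ is what lives on the other line. For $N=\mathbb C[x,y]/(xy,y^2)$, whose support is only the line $\{y=0\}=Z_1$, the element $y$ is killed by $x$, and $t(N)=\mathbb Cy$ is an embedded point inside $Z_1$.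

**Lemma 2.** Let $N$ be as in the definition.

(a) $t(N)$ is the largest submodule of $N$ whose localizations at all $p\in\Xi$ vanish. For a submodule $N'\subset N$, $t(N')=t(N)\cap N'$. Moreover $t(N/t(N))=0$.

(b) $\mathrm{Ass}(N/t(N))\subset\Xi$. In particular $\mathrm{Supp}(N/t(N))\subset Z_1$, and every nonzero submodule of $N/t(N)$ has nonzero localization at some $p\in\Xi$.

(c) If $N$ is graded, so is $t(N)$. If $N$ carries a compatible $H$-action, $t(N)$ is $H$-stable.

*Proof.* (a) The first two claims are immediate from the description by elements. Localizing $0\to t(N)\to N\to N/t(N)\to0$ at $p\in\Xi$ gives $(N/t(N))_p=N_p$. So if $x+t(N)$ dies in all $(N/t(N))_p$, then $x$ dies in all $N_p$, that is, $x\in t(N)$.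

(b) $N/t(N)$ embeds in $\prod_{p\in\Xi}N_p$, so each of its associated primes is some $q\in\mathrm{Ass}\,N$ with $q\subset p\in\Xi$. Since $q\in\mathrm{Supp}\,N\subset Z$ and $p$ is minimal in $Z$, $q=p$. A nonzero submodule has an associated prime, which lies in $\Xi$, and its localization there is nonzero.

(c) Let $\mathbb C^*$ act on a graded object by $\lambda^n$ in degree $n$; on $R$ this is by algebra automorphisms, and $\lambda(rx)=(\lambda r)(\lambda x)$. A subspace stable under $\mathbb C^*$ is graded, by a Vandermonde argument. The annihilator of $\mathrm{gr}_FX$ is graded, so $\mathbb C^*$ permutes the finitely many minimal primes over it; as in Proposition 1 it fixes each of them. So the primes in $\Xi$ are $\mathbb C^*$-stable. If $sx=0$ with $s\notin p$, then $(\lambda s)(\lambda x)=0$ with $\lambda s\notin p$. Hence $t(N)$ is $\mathbb C^*$-stable, that is, graded. Likewise $H$ permutes $\Xi$, because $Z_1$ is $H$-stable, and so $t(N)$ is $H$-stable. $\square$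

Put $T=t(\mathrm{gr}_FX)$. We would like a submodule $S\subset X$ with $\mathrm{gr}\,S=T$: then $\mathrm{gr}(X/S)=\mathrm{gr}_FX/T$ has support $Z_1$, and for irreducible $X$ everything follows. The first thing to try is to lift elements of $T$ to $X$ and let $S$ be the submodule they generate. In the running example, with $Z_1$ the line where $f=h=0$, we have $p=(f,h)$, and $T$ is spanned by the classes of the $v_n$ with $n<0$. Lift the class of $v_{-2}$. In the symbol module $e$ kills it. In $X$, however, $ev_{-2}=\frac12(\nu-1)v_0$, whose symbol is not in $T$, and the submodule generated is all of $X$. This is the exact point of failure: a relation $r\cdot\sigma(x)=0$ among symbols only says that $ax$ falls into a lower filtration degree, and its lower-order term may lie outside $T$. The attempt also never used the size of $Z_1\cap Z_2$, and in this example it had to fail, since $X$ is irreducible.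

The remedy is to change the filtration so that lower-order terms become visible. If $x\in F_{n+1}$ has symbol in $T$, let us put $x$ in degree $n$. A product $ax$ that used to drop by one degree no longer drops. If it dropped by more, repeat.

## 4. Shifting the torsion down by one degree

**Construction.** The purpose is to define a sequence of good filtrations and record how the symbol module changes. Let $F^0$ be a good filtration. Given a good filtration $F^k$, put $G^k=\mathrm{gr}_{F^k}X$, $T^k=t(G^k)$, $P^k=G^k/T^k$, and let $F^{k+1}_n$ be the preimage in $F^k_{n+1}$ of $T^k_{n+1}\subset F^k_{n+1}/F^k_n$. By definition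
$$F^k_n\subset F^{k+1}_n\subset F^k_{n+1},\qquad F^{k+1}_n/F^k_n=T^k_{n+1}.\tag{2}$$
If $a\in A_m$ and $x\in F^{k+1}_n$, then $ax\in F^k_{m+n+1}$, and its class in $G^k_{m+n+1}$ is the class of $a$ in $R_m$ times an element of $T^k_{n+1}$, so it lies in $T^k_{m+n+1}$. Thus $A_mF^{k+1}_n\subset F^{k+1}_{m+n}$. From (2) we get $F^{k+1}_{n-1}\subset F^k_n\subset F^{k+1}_n$, with
$$F^k_n/F^{k+1}_{n-1}=G^k_n/T^k_n=P^k_n,\qquad F^{k+1}_n/F^k_n=T^k_{n+1}.$$
So there is an exact sequence of graded $R$-modules, where $T[1]_n=T_{n+1}$,
$$0\to P^k\to G^{k+1}\to T^k[1]\to0.\tag{3}$$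
It shows that $G^{k+1}$ is finitely generated. Clearly $F^{k+1}_n=0$ for $n\ll0$, $\bigcup_nF^{k+1}_n=X$, and $F^{k+1}_n$ is $H$-stable by Lemma 2(c). So $F^{k+1}$ is a good filtration. Localizing (3) at $p\in\Xi$ gives
$$G^{k+1}_p=P^k_p=G^k_p\neq0.\tag{4}$$

Next we compare torsion. By Lemma 2(a), $T^{k+1}\cap P^k=t(P^k)=0$ inside $G^{k+1}$. So the map $G^{k+1}\to T^k[1]$ is injective on $T^{k+1}$, and dividing $G^{k+1}$ by $P^k\oplus T^{k+1}$ in two ways gives
$$0\to P^k\to P^{k+1}\to D^k\to0,\qquad D^k:=T^k[1]/T^{k+1}.\tag{5}$$
Forgetting gradings we have $T^0\supset T^1\supset T^2\supset\cdots$ and $P^0\subset P^1\subset P^2\subset\cdots$, with the same successive quotients $D^k$. Whatever the torsion loses, the torsion-free part gains.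

The next lemma says what all this is good for: if nothing is ever lost, the torsion comes from a submodule.

**Lemma 3.** Suppose $D^k=0$ for all $k\ge0$. Then there is a submodule $S\subset X$ such that, for the filtrations induced by $F^0$, $\mathrm{gr}\,S=T^0$ and $\mathrm{gr}(X/S)=P^0$. Moreover $\mathrm{AV}(X/S)=Z_1$, and $\mathrm{AV}(S)$ contains no point of $\Xi$.

*Proof.* An element of $S$ should be one whose degree can be lowered at every shift. So put
$$S_n=\bigcap_{k\ge0}F^k_{n-k}.$$
By (2), $F^{k+1}_{n-k-1}\subset F^k_{n-k}$, so this is a decreasing intersection of finite-dimensional spaces. Clearly $S_{n-1}\subset S_n\subset F^0_n$, $A_mS_n\subset S_{m+n}$, and $S_n$ is $H$-stable. Hence $S=\bigcup_nS_n$ is a submodule.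

Fix $n$ and let $W_k=F^{k+1}_{n-k-1}$ for $k\ge0$. This is a decreasing sequence, and $S_n=\bigcap_kW_k$ because $W_0\subset F^0_n$. By (2), $W_k/F^k_{n-1-k}=T^k_{n-k}$. For $k\ge1$ the injection $T^k\to T^{k-1}[1]$ in degree $n-k$ is the composite
$$T^k_{n-k}=W_k/F^k_{n-k-1}\subset F^k_{n-k}/F^k_{n-k-1}\to F^k_{n-k}/F^{k-1}_{n-k}=W_{k-1}/F^{k-1}_{n-k}=T^{k-1}_{n-k+1},$$
so it is induced by the inclusion $W_k\subset W_{k-1}$. By hypothesis all these injections are bijective. Composing them, the map
$$W_k/F^k_{n-1-k}\to W_0/F^0_{n-1}=T^0_n$$
induced by $W_k\subset W_0$ is bijective. In other words, $W_k\to T^0_n$ is surjective with kernel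
$$W_k\cap F^0_{n-1}=F^k_{n-1-k}.\tag{6}$$
Since $S_n=W_k$ for $k\gg0$ (for this fixed $n$), the map $S_n\to T^0_n\subset F^0_n/F^0_{n-1}$ is surjective. By (6) its kernel is
$$S_n\cap F^0_{n-1}=\bigcap_k\big(W_k\cap F^0_{n-1}\big)=\bigcap_kF^k_{n-1-k}=S_{n-1}.$$
So $S_n\cap F^0_{n-1}=S_{n-1}$ for all $n$. If $x\in S\cap F^0_n$, then $x\in S_N$ for some $N\ge n$, and while $N>n$ we have $x\in S_N\cap F^0_{N-1}=S_{N-1}$; descending, $x\in S_n$. Hence $S\cap F^0_n=S_n$, and the image of $S_n$ in $F^0_n/F^0_{n-1}$ is $T^0_n$. This says $\mathrm{gr}\,S=T^0$, and therefore $\mathrm{gr}(X/S)=G^0/T^0=P^0$.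

Finally, $\mathrm{Supp}\,P^0\subset Z_1$ by Lemma 2(b), and it contains $\Xi$ because $P^0_p=G^0_p\ne0$; being closed, it equals $Z_1$. And $T^0_p=0$ for $p\in\Xi$. $\square$

## 5. When the quotient of the symbol is free

When is nothing lost? By (5), $D^k=P^{k+1}/P^k$, so we need a reason why $P^k$ admits no larger module of the same kind with small quotient. The reason in the best case is elementary: a rational function on affine space whose denominators can be cleared off a set of codimension two is a polynomial.

**Lemma 4.** Let $B=\mathbb C[y_1,\dots,y_d]$, $L=\mathrm{Frac}\,B$, $E$ a free $B$-module of finite rank, $x\in E\otimes_BL$, and $J\subset B$ an ideal with $\dim B/J\le d-2$. If $Jx\subset E$, then $x\in E$.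

*Proof.* We have $J\not\subset\pi B$ for every prime element $\pi$, because $\dim B/\pi B=d-1$. Let $c$ be a coordinate of $x$ in a basis of $E$, and write $c=a/b$ with $a,b$ coprime in the unique factorization domain $B$. For $j\in J$ we have $jc\in B$, so $b$ divides $ja$, hence $b$ divides $j$. If $b$ had a prime factor $\pi$, then $J\subset\pi B$, a contradiction. So $b$ is a unit and $c\in B$. $\square$

The next lemma brings the modules $P^k$ into this situation.

**Lemma 5.** Let $P\subset P'$ be finitely generated $R$-modules, $P\neq0$, such that all associated primes of $P$ and $P'$ have dimension $d$, and $\dim P'/P\le d-2$. Let $I=\mathrm{Ann}\,P$, and let $B=\mathbb C[y_1,\dots,y_d]\subset R/I$ be a polynomial subring over which $R/I$ is finite. Then $IP'=0$, $P'$ is a finitely generated torsion-free $B$-module, and $J=\mathrm{Ann}_B(P'/P)$ satisfies $\dim B/J\le d-2$.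

Such a $B$ exists by Noether normalization, since $\dim R/I=\dim P=d$.

*Proof.* A nonzero submodule of $P'$ has an associated prime in $\mathrm{Ass}\,P'$, so it has dimension $d$. For $a\in I$, multiplication by $a$ kills $P$, so $aP'$ is a quotient of $P'/P$ and has dimension $\le d-2$. It is also a submodule of $P'$. So $aP'=0$, and $P'$ is a module over $R/I$, finitely generated over $B$.

Let $m\in P'$ and $0\ne b\in B$ with $bm=0$. Then $Rm$ is a module over $(R/I)/b(R/I)$, which is finite over $B/bB$. So $\dim Rm\le d-1$, hence $m=0$. This is torsion-freeness.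

The kernel of $B\to(R/I)/\mathrm{Ann}_{R/I}(P'/P)$ is $J$, so $B/J$ embeds in this ring, which is finite over it. Hence $\dim B/J=\dim P'/P\le d-2$. $\square$

Now suppose that $P^0$ is free over such a $B\subset R/\mathrm{Ann}\,P^0$ and that $\dim(Z_1\cap\mathrm{Supp}\,T^0)\le d-2$. Then no shift loses anything. Indeed $D^0$ is a quotient of $P^1$ and, without grading, of $T^0$, so $\mathrm{Supp}\,D^0\subset Z_1\cap\mathrm{Supp}\,T^0$ and $\dim P^1/P^0\le d-2$. By Lemma 2(b) the associated primes of $P^0,P^1$ lie in $\Xi$ and have dimension $d$. By Lemma 5, $P^1$ is torsion-free over $B$, and each $x\in P^1$ satisfies $Jx\subset P^0$ with $\dim B/J\le d-2$; in particular $J\neq0$, so $P^1\subset P^0\otimes_BL$. Lemma 4 with $E=P^0$ gives $P^1=P^0$, so $D^0=0$ and $T^1=T^0[1]$. The two assumptions hold again for $F^1$, and by induction $D^k=0$ for all $k$. Lemma 3 then produces the submodule $S$.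

Three small computations show what can happen without these two assumptions.

First, let $A=X=\mathbb C[x,y]$ with the degree filtration on $A$ and $H$ trivial, but place the vector $1\in X$ late: $F^0_n=(x,y)\cap A_n$ for $n\le1$ and $F^0_n=A_n$ for $n\ge2$. In $G^0$ the class of $1$ has degree $2$, and $x$ and $y$ kill it, since $x,y\in F^0_1$. So with $Z_1=Z$, the whole plane, $T^0=\mathbb C$, and $P^0$ is the ideal $(x,y)$, which is not free. The first shift puts $1$ in degree $1$, and $x\cdot1$ still drops: $T^1=\mathbb C$, $D^0=0$. The second shift puts $1$ in degree $0$; now $F^2$ is the degree filtration, $G^2=P^2=\mathbb C[x,y]$ and $T^2=0$. So $D^1=\mathbb C$, of dimension $0=d-2$: the module $P$ grows from $(x,y)$ to $\mathbb C[x,y]$, and there it stops.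

Second, the same construction with $A=X=\mathbb C[x]$, that is, $F^0_n=(x)\cap A_n$ for $n\le1$ and $F^0_n=A_n$ for $n\ge2$, gives in the same way $P^0=(x)\cong\mathbb C[x]$, free, and $T^0=\mathbb C$, supported in $Z_1=Z$ in dimension $0=d-1$. Again $D^1=\mathbb C$, and then it stops, because $T^0$ had length one and is used up.

Third, take the running example with $p=(f,h)$. All filtrations $F^k$ are spanned by basis vectors $v_n$, because they are stable under the torus. Let $\deg_k v_n$ be the degree of $v_n$ in $F^k$. Then $ef$ and $h$ act on $G^k$ by zero, since they send $v_n$ to a multiple of itself while having positive degree. The class of $v_n$ lies in $T^k$ if and only if a power of $e$ kills it. One direction holds since $e\notin p$. For the other, an element $s\notin p$ acts on $G^k$ as $g(e)+fu(f)$ with polynomials $g\neq0$ and $u$; if no power of $e$ kills the class of $v_n$, then $g(e)$ sends it to a nonzero vector, and the term $fu(f)$ has different weights, so it cannot cancel this. By (1), then, the class of $v_n$ is outside $T^k$ exactly when $\deg_kv_{m+2}=\deg_kv_m+1$ for all $m\ge n$ in $2\mathbb Z$.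 A shift lowers by one the degree of each $v_n$ in $T^k$ and keeps the others. Starting from $\deg_0v_n=|n|/2$, the degrees of $v_0,v_{-2},v_{-4},v_{-6}$ are
$$(0,1,2,3),\quad(0,0,1,2),\quad(0,-1,0,1),\quad(0,-1,-1,0),\quad(0,-1,-2,-1)$$
for $k=0,1,2,3,4$. So $v_{-2}$ leaves the torsion at $k=2$, $v_{-4}$ at $k=4$, and generally $v_{-2i}$ at $k=2i$. As $\mathbb C[e]$-modules $P^{2i}\cong e^{-i}\mathbb C[e]$, and $D^k=\mathbb C$ for every odd $k$. The growth never stops. Here $d=1$, and the origin, of dimension $d-1$, lies on $Z_2$, where $T^0$ has infinite length.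

So in general there are two questions. Can $D^k$ have dimension $d-1$ infinitely often, and can growth by pieces of dimension $\le d-2$ go on forever? The second is answered by replacing the free module $P^0$ by a free module containing it. The first is where $\dim(Z_1\cap Z_2)\le d-2$ enters.

## 6. Growth in codimension two stops

**Lemma 6.** Let $P_0\subset P_1\subset\cdots$ be finitely generated $R$-modules such that all associated primes of each $P_k$ have dimension $d$, and $\dim P_k/P_0\le d-2$ for all $k$. Then the chain stabilizes.

*Proof.* If $P_0=0$, then $\dim P_k\le d-2$; but a nonzero $P_k$ has dimension $d$, so all $P_k=0$. Let $P_0\neq0$, $I=\mathrm{Ann}\,P_0$, and choose $B\subset R/I$ by Noether normalization, as in Lemma 5; it does not depend on $k$. By Lemma 5 applied to $P_0\subset P_k$, every $P_k$ is a finitely generated torsion-free $B$-module, and $J_k=\mathrm{Ann}_B(P_k/P_0)$ satisfies $\dim B/J_k\le d-2$. In particular $J_k\ne0$, so $P_k/P_0$ is torsion, and with $L=\mathrm{Frac}\,B$ all $P_k$ lie, compatibly, in $V=P_0\otimes_BL$.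

Since $P_0$ is finitely generated over $B$, we can choose a basis of $V$ over $L$ and clear denominators so that the $B$-span $E$ of the basis contains $P_0$. For $x\in P_k$ we have $J_kx\subset P_0\subset E$, so $x\in E$ by Lemma 4. Thus all $P_k$ are $B$-submodules of the single Noetherian module $E$, and the chain stabilizes. $\square$

The chain $e^{-i}\mathbb C[e]$ of the running example shows that $d-2$ cannot be weakened to $d-1$ here.

## 7. A submodule that splits off $Z_1$

**Proposition 7.** Let $X\neq0$, $Z=\mathrm{AV}(X)$, $d$, $Z_1$, $Z_2$, $\Xi$ be as in Section 3, with $Z_1$ $H$-stable. Assume $\dim(Z_1\cap Z_2)\le d-2$ (automatic if $Z_2=\emptyset$). Then there are a good filtration $F$ of $X$ and a submodule $S\subset X$ such that, for the induced filtrations, $\mathrm{gr}\,S=t(\mathrm{gr}_FX)$ and $\mathrm{gr}(X/S)=\mathrm{gr}_FX/t(\mathrm{gr}_FX)$. In particular $\mathrm{AV}(X/S)=Z_1$, and $\mathrm{AV}(S)$ contains no point of $\Xi$.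

*Proof.* Start from any good filtration $F^0$ and form the $F^k$ of Section 4.

**Step 1: $\dim D^k\le d-2$ for $k\gg0$.** The purpose is to show that losses in dimension $d-1$ are paid for by a finite length. First, $\mathrm{Supp}\,D^k\subset\mathrm{Supp}\,P^{k+1}\subset Z_1$, and $D^k_p=0$ for $p\in\Xi$ because $T^k_p=0$. So $\mathrm{Supp}\,D^k$ is a closed subset of $Z_1$ that contains no generic point of $Z_1$, and $\dim D^k\le d-1$.

Let $q\in\mathrm{Supp}\,D^k$ with $\dim q=d-1$. Then $q\in Z_1\cap\mathrm{Supp}\,T^0$, since $D^k$ is a quotient of $T^k\subset T^0$. Also $q\notin Z_2$, because $\dim(Z_1\cap Z_2)\le d-2$. We claim that $q$ is minimal in $\mathrm{Supp}\,T^0$. Suppose $q'\subsetneq q$ with $q'\in\mathrm{Supp}\,T^0\subset Z$. Then $\dim q'>d-1$, so $\dim q'=d$, and $q'$ is the generic point of a $d$-dimensional component of $Z$. It is not in $\Xi$, since $T^0_p=0$ for $p\in\Xi$. So this component lies in $Z_2$, and $q\in Z_2$ because $q'\subset q$, a contradiction.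

There are only finitely many minimal primes $q$ of $\mathrm{Supp}\,T^0$, and for each of them $T^0_q$ has finite length. From the chain $T^0\supset T^1\supset\cdots$ with quotients $D^k$,
$$\sum_k\mathrm{length}(D^k_q)\le\mathrm{length}(T^0_q)<\infty.$$
So there is $k'$ such that for $k\ge k'$ no $q$ of dimension $d-1$ lies in $\mathrm{Supp}\,D^k$, that is, $\dim D^k\le d-2$.

**Step 2: $D^k=0$ for $k\gg0$.** The purpose is to rule out endless growth in codimension two. For $k\ge k'$ the module $P^k/P^{k'}$ is an iterated extension of $D^{k'},\dots,D^{k-1}$, so it has dimension $\le d-2$. By Lemma 2(b), $\mathrm{Ass}\,P^k\subset\Xi$ consists of primes of dimension $d$. Lemma 6 applies to $P^{k'}\subset P^{k'+1}\subset\cdots$, so this chain stabilizes, and $D^k=P^{k+1}/P^k=0$ for all $k\ge k_0$.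

**Step 3: lifting the torsion.** The purpose is to return to the situation where nothing is lost. Put $F=F^{k_0}$. The shifts of $F$ are $F^{k_0+1},F^{k_0+2},\dots$, so for them all losses vanish, and Lemma 3, applied with $F$ in place of $F^0$, gives $S$ with all the asserted properties. (Recall that $Z=\mathrm{AV}(X)$ does not depend on the filtration.) $\square$

## 8. Irreducible modules, and the graph $\mathrm{AV}\Gamma(X)$

**Theorem 8.** Let $X$ be an irreducible $(A,H)$-module with a good filtration and $d=\dim\mathrm{AV}(X)$. Let $Z_1\neq\emptyset$ be an $H$-stable union of $d$-dimensional components of $\mathrm{AV}(X)$, and $Z_2$ the union of the other $d$-dimensional components. If $\dim(Z_1\cap Z_2)\le d-2$, then $\mathrm{AV}(X)=Z_1$ and $Z_2=\emptyset$.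

*Proof.* Take $S$ from Proposition 7. Since $\mathrm{AV}(X/S)=Z_1\ne\emptyset$, we have $S\neq X$, so $S=0$ by irreducibility. Hence $\mathrm{AV}(X)=\mathrm{AV}(X/S)=Z_1$. The generic points of the components of $Z_2$ are not in $Z_1$, so there are none. $\square$

The bound is best possible: $d-2$ cannot be replaced by $d-1$. For the irreducible $SL_2$-module (1), $\mathrm{AV}(X)$ is the union of two lines, the closures of the two nonzero nilpotent $K$-orbits. They meet exactly in $\{0\}$, of dimension $0=d-1$, and with $Z_1$ one of the lines the conclusion of Theorem 8 is false.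

**Theorem 9.** For every irreducible Harish-Chandra $(\mathfrak g,K)$-module $X$ the graph $\mathrm{AV}\Gamma(X)$ is connected. That is, for any pair $(\mathcal O_i,\mathcal O_j)$ there is a sequence $\mathcal O_i=\mathcal O_{i_0},\mathcal O_{i_1},\dots,\mathcal O_{i_n}=\mathcal O_j$ among the components $\mathcal O_1,\dots,\mathcal O_\ell$ such that $\overline{\mathcal O_{i_{k-1}}}\cap\overline{\mathcal O_{i_k}}$ $(1\le k\le n)$ contains a nilpotent $K$-orbit of codimension one in $\overline{\mathcal O_{i_{k-1}}}$ (equivalently, in $\overline{\mathcal O_{i_k}}$). So the conjecture is true.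

*Proof.* All $\mathcal O_i$ lie in $\mathcal O_X\cap\mathfrak s$, so they have the same dimension $d$. Each $\overline{\mathcal O_i}$ is $K$-stable and equidimensional of dimension $d$. If $K$ is disconnected, $\overline{\mathcal O_i}$ may be a finite union of closures of $K^\circ$-orbits; this is harmless, because Theorem 8 asks only for $K$-stable unions of components.

**Step 1: adjacency in terms of dimension.** We translate the graph into the hypothesis of Theorem 8. Let $i\neq j$. The set $\overline{\mathcal O_i}\cap\overline{\mathcal O_j}$ is closed, $K$-stable, and a finite union of $K$-orbits. It does not meet $\mathcal O_i$: otherwise it would contain $\mathcal O_i$, so that $\mathcal O_i\subset\overline{\mathcal O_j}\setminus\mathcal O_j$, which has dimension $<d$. So it lies in $\overline{\mathcal O_i}\setminus\mathcal O_i$ and has dimension $\le d-1$. If its dimension is $d-1$, one of its finitely many orbits has dimension $d-1$. Hence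
$$\mathcal O_i,\mathcal O_j\text{ are not adjacent}\iff\dim(\overline{\mathcal O_i}\cap\overline{\mathcal O_j})\le d-2.\tag{7}$$

**Step 2: a disconnection contradicts irreducibility.** Suppose $\mathrm{AV}\Gamma(X)$ is disconnected. Then $\{1,\dots,\ell\}=I_1\sqcup I_2$ with both parts nonempty and no edge between them. Put $Z_a=\bigcup_{i\in I_a}\overline{\mathcal O_i}$. These are $K$-stable unions of $d$-dimensional components of $\mathrm{AV}(X)=Z_1\cup Z_2$, and by (7)
$$Z_1\cap Z_2=\bigcup_{i\in I_1,\,j\in I_2}\overline{\mathcal O_i}\cap\overline{\mathcal O_j}$$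
has dimension $\le d-2$. So $Z_1$ and $Z_2$ have no common component, and $Z_2$ is the union of the components not in $Z_1$. Theorem 8 with $A=U(\mathfrak g)$ and $H=K$ gives $Z_2=\emptyset$, a contradiction. $\square$

In particular $\mathrm{AV}\Gamma(X)$ lies in one connected component of $\Gamma_K(\mathcal O_X)$. For the orbit $\mathcal O$ in $\mathfrak{sp}_4$ of Section 1 this means that every irreducible $X$ with $\mathcal O_X=\mathcal O$ has exactly one of the two cones as its associated variety. Vogan's theorem also follows: if $\ell\ge2$, each $\mathcal O_i$ has a neighbor, so $\overline{\mathcal O_i}\setminus\mathcal O_i$ has codimension one in $\overline{\mathcal O_i}$.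

## 9. Homogeneous modules and extensions

Irreducibility was used only to conclude $S=0$. Keeping $S$ gives more. We stay in the setting of Section 2.

**Definition ($d$-homogeneous).** A module $X\neq0$ is $d$-homogeneous if $\dim\mathrm{AV}(X)=d$ and $X$ has no nonzero submodule $Y$ with $\dim\mathrm{AV}(Y)<d$.

For example, an irreducible module is $d$-homogeneous for $d=\dim\mathrm{AV}(X)$. A nonzero submodule of a $d$-homogeneous module is $d$-homogeneous, because its associated variety has dimension at most $d$ and not less than $d$.

**Theorem 10.** Let $X$ be a $d$-homogeneous $(A,H)$-module.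

(a) $X$ has a good filtration for which all associated primes of $\mathrm{gr}\,X$ have dimension $d$; in particular $\mathrm{AV}(X)$ is equidimensional. (This is of the type of Gabber's equidimensionality theorem.)

(b) Let $\mathrm{AV}(X)=Z_1\cup Z_2$ with $Z_1,Z_2$ nonempty $H$-stable unions of components and $\dim(Z_1\cap Z_2)\le d-2$. Then there are submodules $S_1,S_2$ with $S_1\cap S_2=0$, $\mathrm{AV}(S_a)=Z_a$, $\mathrm{AV}(X/S_1)=Z_2$, $\mathrm{AV}(X/S_2)=Z_1$, and $\mathrm{AV}\big(X/(S_1\oplus S_2)\big)\subset Z_1\cap Z_2$. If moreover $X$ has finite length and all its composition factors $Y$ satisfy $\dim\mathrm{AV}(Y)=d$, then $X=S_1\oplus S_2$.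

(c) Let $X_1,X_2$ be irreducible with $\dim\mathrm{AV}(X_1)=\dim\mathrm{AV}(X_2)=d$, $\mathrm{AV}(X_a)$ $H$-stable, and $\dim(\mathrm{AV}(X_1)\cap\mathrm{AV}(X_2))\le d-2$. Then every short exact sequence $0\to X_1\to E\to X_2\to0$ of modules with good filtrations splits.

*Proof.* (a) Apply Proposition 7 with $Z_1$ the union of all $d$-dimensional components of $\mathrm{AV}(X)$; it is $H$-stable because $\mathrm{AV}(X)$ is, and $Z_2=\emptyset$. Then $\mathrm{AV}(S)$ contains no generic point of a $d$-dimensional component, so $\dim\mathrm{AV}(S)<d$ and $S=0$ by homogeneity. Hence $t(\mathrm{gr}_FX)=\mathrm{gr}\,S=0$, and $\mathrm{Ass}(\mathrm{gr}_FX)\subset\Xi$ by Lemma 2(b). The minimal primes of the support are associated primes, so $\mathrm{AV}(X)$ is equidimensional.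

(b) By (a) all components of $\mathrm{AV}(X)$ have dimension $d$, and $Z_1,Z_2$ share none, since $\dim(Z_1\cap Z_2)<d$. Let $S_2$ be the submodule from Proposition 7 for $Z_1$. So $\mathrm{AV}(X/S_2)=Z_1$, and $\mathrm{AV}(S_2)$ contains no generic point of a component of $Z_1$. Since $\mathrm{AV}(X)=\mathrm{AV}(S_2)\cup Z_1$ is not $Z_1$, we have $S_2\ne0$. So $S_2$ is $d$-homogeneous, and by (a) $\mathrm{AV}(S_2)$ is equidimensional of dimension $d$; being contained in $\mathrm{AV}(X)$, it is a union of components of $\mathrm{AV}(X)$, none of them in $Z_1$. Hence $\mathrm{AV}(S_2)\subset Z_2$. Equality holds because $\mathrm{AV}(S_2)\cup Z_1=Z_1\cup Z_2$ and the generic points of $Z_2$ are not in $Z_1$. Define $S_1$ in the same way with the roles of $Z_1,Z_2$ exchanged.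

Now $\mathrm{AV}(S_1\cap S_2)\subset Z_1\cap Z_2$ has dimension $<d$, so $S_1\cap S_2=0$ by homogeneity. The module $X/(S_1+S_2)$ is a quotient of both $X/S_1$ and $X/S_2$, so its associated variety lies in $Z_2\cap Z_1$. Under the last hypothesis, if $X/(S_1+S_2)$ were nonzero, it would have a composition factor with associated variety of dimension $\le d-2$, which is excluded.

(c) Put $Z_a=\mathrm{AV}(X_a)$. Irreducible modules are homogeneous, so $Z_a$ is equidimensional of dimension $d$ by (a). The composition factors of $E$ are $X_1$ and $X_2$, so every nonzero submodule of $E$ has an associated variety of dimension $d$, and $E$ is $d$-homogeneous with $\mathrm{AV}(E)=Z_1\cup Z_2$. Here $Z_1$ and $Z_2$ are nonempty unions of components. By (b), $E=S_1\oplus S_2$ with $\mathrm{AV}(S_a)=Z_a$. Both $S_a$ are nonzero and $E$ has length $2$, so $S_2$ is irreducible. Since $\dim(Z_1\cap Z_2)<d$, we have $\mathrm{AV}(S_2)=Z_2\neq Z_1$, so $S_2\ne X_1$ as submodules of $E$. Both are irreducible, so $S_2\cap X_1=0$, and by length $E=X_1\oplus S_2$. $\square$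

**Corollary 11** (Harish-Chandra modules).

1. If $X$ is an indecomposable finite-length $(\mathfrak g,K)$-module all of whose composition factors have Gelfand–Kirillov dimension $d$, then the $d$-dimensional $K$-orbits whose closures make up $\mathrm{AV}(X)$ form a connected graph under codimension-one adjacency.
2. If $X_1,X_2$ are irreducible $(\mathfrak g,K)$-modules of the same Gelfand–Kirillov dimension, and $\mathrm{AV}\Gamma(X_1)$, $\mathrm{AV}\Gamma(X_2)$ share no vertex and no vertex of one is adjacent (codimension one) to a vertex of the other, then $\mathrm{Ext}^1_{(\mathfrak g,K)}(X_1,X_2)=\mathrm{Ext}^1_{(\mathfrak g,K)}(X_2,X_1)=0$.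

*Proof.* For finitely generated modules the Gelfand–Kirillov dimension equals $\dim\mathrm{AV}$. A finite-length $(\mathfrak g,K)$-module $X$ has a good filtration: choose a composition series, pick in each term a vector outside the preceding term, and let $X_0$ be the $K$-span of these vectors. It is finite-dimensional because $K$ acts locally finitely; $U(\mathfrak g)X_0$ is a submodule, and it contains each term of the series by induction; so $X=U(\mathfrak g)X_0$ and $F_n=U_n(\mathfrak g)X_0$ is good. Finally, the criterion (7) holds for any two distinct nilpotent $K$-orbits of the same dimension $d$, in possibly different $G$-orbits: its proof used only that the orbits are distinct of equal dimension and that there are finitely many orbits.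

For 1, every nonzero submodule of $X$ contains a composition factor as a subquotient, so $X$ is $d$-homogeneous, and $\mathrm{AV}(X)$, the union of the associated varieties of the composition factors, is a union of closures of $d$-dimensional $K$-orbits. If their graph were disconnected, dividing the orbits into two nonempty parts without edges between them would give, as in Step 2 of Theorem 9, nonempty $K$-stable unions of components $Z_1,Z_2$ with $\dim(Z_1\cap Z_2)\le d-2$. Then Theorem 10(b) gives $X=S_1\oplus S_2$ with both summands nonzero, which contradicts indecomposability.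

For 2, let $d$ be the common dimension. By hypothesis and (7), the closure of an orbit in $\mathrm{AV}\Gamma(X_1)$ and the closure of an orbit in $\mathrm{AV}\Gamma(X_2)$ always meet in dimension $\le d-2$. So $\dim(\mathrm{AV}(X_1)\cap\mathrm{AV}(X_2))\le d-2$. An extension of one of the modules by the other has length $2$, so it has a good filtration, and it splits by Theorem 10(c). The hypotheses are symmetric in $X_1$ and $X_2$, so both groups vanish. $\square$
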